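# Symmetric F-nef divisors on $\overline{\mathrm M}_{0,n}$ with too few graph sections

## 1. Graph sections, and a guess that holds for $n=4,5,6$

Take a symmetric divisor class on $\overline{\mathrm M}_{0,n}$ that has nonnegative degree on every one-dimensional boundary stratum. Can we move the class, after doubling it, off any given point, using only very concrete sections: products of brackets $[ij]=x_iy_j-x_jy_i$ indexed by the edges of a graph? The answer one would first guess is yes. This is the conjecture in Han-Bom Moon, David Swinarski, "On the $S_n$-invariant F-conjecture", arXiv:1606.02232 (2016), and computer results quoted below support it for $n\le 16$. In this section we make the question precise and check the guess by hand for $n=4,5,6$. Then we show that it is false for large $n$.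

**Setting.** We work over $\mathrm{Spec}\,\mathbb Z$ and fix $n\ge4$. The space $\overline{\mathrm M}_{0,n}$ of genus $0$ stable $n$-pointed curves is smooth and projective over $\mathbb Z$. An integral divisor is an element of $\mathrm{Pic}(\overline{\mathrm M}_{0,n})$, and $S_n$ acts by permuting the markings. For $I\subset[n]=\{1,\dots,n\}$ with $2\le|I|\le n-2$, the prime boundary divisor $B_I=B_{I^c}$ has as general point a curve with two components, one carrying the markings in $I$, the other those in $I^c$. For $2\le i\le\lfloor n/2\rfloor$ let $B_i$ be the sum of the distinct primes $B_I$ with $\min(|I|,|I^c|)=i$; for $n$ even each prime $B_I$ with $|I|=n/2$ occurs once in $B_{n/2}$. The classes $B_2,\dots,B_{\lfloor n/2\rfloor}$ form a basis of $\mathrm N^1(\overline{\mathrm M}_{0,n})^{S_n}_{\mathbb Q}$.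

A geometric point of $\overline{\mathrm M}_{0,n}$ has a dual tree; each edge of the tree splits $[n]$ into $I\sqcup I^c$, and the point lies on exactly the $B_I$ for these splits. Any such tree can be refined to a trivalent one, which has $n-3$ edges. All this is the same in every characteristic.

**Definition (F-curves).** An F-curve is an irreducible component of the locus of curves with at least $n-4$ nodes. A divisor $D$ is F-nef if $D\cdot C\ge0$ for every F-curve $C$.

On an F-curve $C$ one component with four special points varies, and everything else is fixed. The four special points cut $[n]$ into four nonempty parts. We recall the intersection numbers (Keel–McKernan; Gibney–Keel–Morrison): $B_I\cdot C$ is $1$ if $I$ or $I^c$ is a union of two parts, $-1$ if $I$ or $I^c$ is one part (of size $\ge2$), and $0$ otherwise. So if $D=\sum b_iB_i$ and we put $b_1=0$ and $b_{n-i}=b_i$, then for parts of sizes $p_1,\dots,p_4$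
$$D\cdot C=b_{p_1+p_2}+b_{p_1+p_3}+b_{p_1+p_4}-b_{p_1}-b_{p_2}-b_{p_3}-b_{p_4}.\tag{1}$$
For instance, for $n=5$ the only type is $(1,1,1,2)$, and $D=b_2B_2$ has degree $3b_2-b_2=2b_2$.

**Definition (graph divisors).** Let $X=(\mathbb P^1)^n/\!/\mathrm{SL}_2$ with the linearization $\mathcal O(1,\dots,1)$, and let $\pi:\overline{\mathrm M}_{0,n}\to X$ be the natural birational morphism. A $k$-regular loopless multigraph $\Gamma$ on $[n]$ gives the invariant section $s_\Gamma=\prod_{\{i,j\}\in E(\Gamma)}[ij]$ of $\mathcal O(k,\dots,k)$, so $\mathrm{div}(s_\Gamma)$ is a Cartier divisor on $X$. With $e_\Gamma(I)$ the number of edges with both ends in $I$,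
$$\pi^*\mathrm{div}(s_\Gamma)=\sum_{\{I,I^c\}}e_\Gamma(I)\,B_I ,$$
summed over splits with $2\le|I|\le n/2$, each prime once. (If $|I|=n/2$ then $e_\Gamma(I)=e_\Gamma(I^c)$, so there is no ambiguity. A priori there could be a further term without boundary components; it is in fact $0$.)

For $D_2=\mathrm{div}(s_{K_n})$, with $K_n$ the complete graph, this reads $\pi^*D_2=\sum_i\binom i2B_i$. Every $S_n$-invariant class can be written uniquely as
$$D=\pi^*(cD_2)-\sum_{i=3}^{\lfloor n/2\rfloor}a_iB_i,\qquad c,a_i\in\mathbb Q .\tag{2}$$
We put $k=c(n-1)$ and $a_1=a_2=0$. For example, for $n=12$,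
$$\tfrac1{11}(4B_2+12B_3+13B_4+18B_5+16B_6)=\pi^*(\tfrac4{11}D_2)-B_4-2B_5-4B_6 .$$

**Definition ($|D|_G$).** Suppose $k\in\mathbb Z_{\ge0}$ and all $a_i\in\mathbb Z$. For a $k$-regular loopless multigraph $\Gamma$ put $Z_\Gamma=\pi^*\mathrm{div}(s_\Gamma)-\sum_{i\ge3}a_iB_i$, a divisor in the class of $D$. For $2\le|I|\le n/2$,
$$\text{the multiplicity of }B_I\text{ in }Z_\Gamma\text{ is }e_\Gamma(I)-a_{|I|}.\tag{3}$$
Call $\Gamma$ admissible if $Z_\Gamma$ is effective, that is, $e_\Gamma(I)\ge a_{|I|}$ whenever $3\le|I|\le n/2$. Then $|D|_G\subseteq|D|$ is the linear subsystem spanned by the $Z_\Gamma$ with $\Gamma$ admissible. We set $|D|_G=\emptyset$ if there is no admissible $\Gamma$, or $k\notin\mathbb Z_{\ge0}$, or some $a_i\notin\mathbb Z$. The divisor $D$ is $G$-base-point-free if $|D|_G\ne\emptyset$ and $\bigcap_{\Gamma\text{ admissible}}Z_\Gamma$ is empty over $\mathbb Z$, that is, in every characteristic. This implies base-point-freeness.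

The $Z_\Gamma$ are combinations of boundary divisors, and every dual tree refines to a trivalent one. So, when $k\in\mathbb Z_{\ge0}$ and the $a_i$ are integers, $D$ is $G$-base-point-free if and only if for every trivalent tree some admissible $\Gamma$ has multiplicity $0$ in (3) at every split of the tree. Also, if $D$ and $D'$ are $G$-base-point-free, so is $D+D'$: take disjoint unions of edge sets, and the multiplicities add.

**The conjecture.** For any integral $S_n$-invariant F-nef divisor $D$, $2D$ is $G$-base-point-free. In particular, $2D$ is base-point-free.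

The known evidence, by computer and over $\mathrm{Spec}\,\mathbb Z$: for $n\le16$, $2D$ is $G$-base-point-free for every such $D$; for $n\le 11$ and $n=13$, every such $D$ is itself $G$-base-point-free.

**Test $n=4$.** Here $D=cB_2$ has degree $3c=k$ on $\overline{\mathrm M}_{0,4}\cong\mathbb P^1$, so $D$ is integral and F-nef iff $k\in\mathbb Z_{\ge0}$. Every $k$-regular $\Gamma$ is admissible. A trivalent tree is one split $ij|kl$; taking $k$ copies of the matching $\{ik,jl\}$ gives $e_\Gamma(\{i,j\})=0$. So $D$ is $G$-base-point-free.

**Test $n=5$.** Here $D=cB_2$ has degree $2c$ on F-curves. So $2c$ is a nonnegative integer, and $k=4c=2l$ with $l=2c$. A trivalent tree has splits $\{i,j\}$ and $\{k',l'\}$, with a fifth marking $m$. The $5$-cycle $i-k'-j-l'-m-i$ uses neither edge $ij$ nor $k'l'$, and $l$ copies of it are $k$-regular. So $D$ is $G$-base-point-free.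

**Test $n=6$.** Here $b_2=c$ and $b_3=3c-a$ with $a=a_3$. By (1) the types $(1,1,1,3)$ and $(1,1,2,2)$ give degrees
$$3b_2-b_3=a,\qquad 2b_3-b_2=5c-2a=k-2a .$$
So for $D$ integral and F-nef, $a$ and $k-2a$ are nonnegative integers, and in terms of the pair $(k,a)$ we have $(k,a)=a\,(2,1)+(k-2a)(1,0)$. By additivity it is enough to treat $(1,0)$ and $(2,1)$. Up to relabeling, a trivalent tree has splits $\{12\},\{34\},\{56\}$ or $\{12\},\{123\},\{56\}$.

- For $(1,0)$ all perfect matchings are admissible. Use $\{13,25,46\}$ for the first tree and $\{14,25,36\}$ for the second; in each case all the relevant $e_\Gamma$ are $0$.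
- For $(2,1)$ we need $e_\Gamma(I)\ge1$ on every triple. Two disjoint triangles are admissible, because any triple has two points in one triangle. The triangles $135$ and $246$ work for both trees: no edge $12,34,56$ occurs, and $e_\Gamma(\{1,2,3\})=1=a$, so the multiplicity is $0$.

So the guess survives. Nevertheless:

> **Theorem A.** Let $n\ge3^{11}-1=177146$. There are an integral $S_n$-invariant F-nef divisor $D$ on $\overline{\mathrm M}_{0,n}$ and a nonempty closed boundary stratum $W$ (of codimension $11$, meeting every fiber over $\mathrm{Spec}\,\mathbb Z$) such that for every $t\ge1$ either $|tD|_G=\emptyset$ or $W$ lies in the base locus of $|tD|_G$. Hence no $tD$ is $G$-base-point-free.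

With $t=2$, the conjecture is false for every $n\ge177146$. What is refuted is $G$-base-point-freeness; base-point-freeness of $2D$ is not decided here, and Section 8 shows what it would imply. No claim is made that $177146$ is optimal.

## 2. From edges inside a set to edges leaving it

It is convenient to allow coefficient functions with $u(1)\neq0$ and to count edges that leave $I$ instead of edges inside $I$. For a function $u$ on $\{1,\dots,n-1\}$ with $u(y)=u(n-y)$ put
$$D_u=\sum_{i=2}^{\lfloor n/2\rfloor}b_iB_i,\qquad b_i=u(i)-u(1)\tfrac{i(n-i)}{n-1}.$$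
The formula also gives $b_1=0$. For positive integers with $p_1+p_2+p_3+p_4=n$ put
$$E_u(p)=u(p_1+p_2)+u(p_1+p_3)+u(p_1+p_4)-\sum_iu(p_i).$$

**Lemma 1.** (a) An F-curve $C$ with part sizes $p$ has $D_u\cdot C=E_u(p)$. So $D_u$ is F-nef iff $E_u\ge0$ for all $p$.

(b) Write $D_u$ as in (2), with $k=c(n-1)$ and $a_1=a_2=0$. Put $\Phi(i)=ki-2a_i$ for $1\le i\le n/2$ and $\Phi(n-i)=\Phi(i)$. Then $\Phi(y)=2u(y)+\kappa\,y(n-y)$ for a constant $\kappa$. For $t\ge1$ and a $tk$-regular $\Gamma$, let $\delta_\Gamma(I)$ be the number of edges between $I$ and $I^c$. Then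
$$\text{the multiplicity of }B_I\text{ in }Z_\Gamma\text{ (for }tD_u)\text{ is }\tfrac12\big(t\Phi(|I|)-\delta_\Gamma(I)\big).\tag{4}$$
So $\Gamma$ is admissible for $tD_u$ iff $\delta_\Gamma(I)\le t\Phi(|I|)$ for all $\emptyset\ne I\subsetneq[n]$, with equality automatic for $|I|=1$.

*Proof.* (a) By (1), $D_u\cdot C=E_b(p)$. It remains to see that $y(n-y)$ contributes $0$. The number $(p_1+p_2)(p_3+p_4)$ is the sum of the $p_ip_j$ with $i\in\{1,2\}$, $j\in\{3,4\}$; each product $p_ip_j$ with $i<j$ occurs for exactly two of the three pairings. The single terms $p_i(n-p_i)$ also contain each $p_ip_j$ twice in total. So both sums are $2\sum_{i<j}p_ip_j$, and $E_b=E_u$.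

(b) Compare coefficients in (2). That of $B_2$ gives $c=b_2$, and that of $B_i$ gives $a_i=c\binom i2-b_i$; this formula also returns $a_2=0$ and $a_1=-b_1=0$. Hence for $1\le i\le n/2$
$$\Phi(i)=c(n-1)i-ci(i-1)+2b_i=c\,i(n-i)+2b_i=2u(i)+\Big(c-\tfrac{2u(1)}{n-1}\Big)i(n-i).$$
Both sides are symmetric under $i\mapsto n-i$. Now let $\Gamma$ be $tk$-regular and $|I|\le n/2$. Counting edge ends in $I$ gives $tk|I|=2e_\Gamma(I)+\delta_\Gamma(I)$, so the multiplicity $e_\Gamma(I)-ta_{|I|}$ from (3) is $\frac12(tk|I|-2ta_{|I|}-\delta_\Gamma(I))$, which is (4). Both $\delta_\Gamma$ and $\Phi(|\cdot|)$ are invariant under complements, so (4) does not depend on the choice of side. For $|I|=2$ the multiplicity is $e_\Gamma(I)\ge0$, and for $|I|=1$ we have $\delta_\Gamma(I)=tk=t\Phi(1)$; so the inequalities for these sizes hold for free, and the remaining ones are admissibility. $\square$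

## 3. What one stratum sees: split functions and cut functions

Partition $[n]$ into sets $A_i$, $i\in Y$, where $Y$ is a finite index set. Write $x_i=|A_i|$, $A_J=\bigcup_{j\in J}A_j$, $x_J=|A_J|$. Suppose $\Gamma$ is admissible for $tD_u$, and $Z_\Gamma$ contains none of the divisors $B_{A_i}$ with $|A_i|\ge2$. Collapse each $A_i$ to a point, and let $v_{ij}$ be the number of edges between $A_i$ and $A_j$. Then Lemma 1(b) says
$$\sum_{j\ne i}v_{ij}=t\Phi(x_i)\ \text{ for all }i\in Y,\qquad \sum_{i\in J,\,j\notin J}v_{ij}\le t\Phi(x_J)\ \text{ for all }J .\tag{5}$$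
Any linear identity among such sums becomes a necessary condition on $\Phi$. We set up the language.

**Definition (split functions).** Let $Y=[r]\cup\{\infty\}$. A split function is a function $\beta$ on sets $\emptyset\ne J\subsetneq Y$ with $\beta(J)=\beta(Y\setminus J)$; equivalently, a function on nonempty $J\subseteq[r]$. For a partition of $Y$ into nonempty $P_1,\dots,P_4$ put, with juxtaposition for union,
$$E_\beta(P)=\beta(P_1P_2)+\beta(P_1P_3)+\beta(P_1P_4)-\sum_i\beta(P_i).$$
Call $\beta$ F-nef if $E_\beta\ge0$ always.

**Definition (cut functions).** For symmetric rational weights $v_{ij}$, $i\ne j\in Y$, put $\mathrm{cut}_v(J)=\sum_{i\in J,\,j\notin J}v_{ij}$. Cut functions form a $\mathbb Q$-vector space. Three examples are used below: $|J|(r+1-|J|)$ (all weights $1$); more generally $x_J\,x_{Y\setminus J}$ (weights $x_ix_j$); and, for $J\subseteq[r]$, the sum $\sum_{i\in J}x_i$ (the star at $\infty$, with $v_{i\infty}=x_i$ and all other weights $0$).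

We have $E_{\mathrm{cut}_v}=0$: a pair $i,j$ in different parts is separated by exactly two of the three pair unions and by exactly two of the four parts, and a pair in the same part is never separated. For four points ($r=3$) a split function has $7$ values and there is one partition. There $2v_{ij}=\mathrm{cut}_v(\{i\})+\mathrm{cut}_v(\{j\})-\mathrm{cut}_v(\{i,j\})$, so the cut functions form a $6$-dimensional space; it lies in the kernel of $E$, hence equals it.

If $\infty\in P_4$, replace $P_1P_4$ by its complement $P_2P_3$ and $P_4$ by $P_1P_2P_3$. This gives $E_\beta(P)=-T_\beta(P_1,P_2,P_3)$ with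
$$T_\beta(A,B,C)=\beta(ABC)-\beta(AB)-\beta(AC)-\beta(BC)+\beta(A)+\beta(B)+\beta(C).\tag{6}$$
For a function $g$ on positive integers, $T_g(a,b,c)$ is defined in the same way with sums in place of unions.

Now look at (5) when $Y$ has four elements. The identity $E_{\mathrm{cut}_v}=0$ gives the necessary condition $\Phi(x_1+x_2)+\Phi(x_1+x_3)+\Phi(x_1+x_4)\ge\sum_i\Phi(x_i)$, which is just F-nefness. To find an obstruction we need an identity between cuts whose inequality does not follow from F-nefness. The four-point identity comes from the three splits $12|34$, $13|24$, $14|23$, which separate every pair equally often. Twelve points carry eleven splits with the same property.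

## 4. A Hadamard design and an F-nef function on twelve points

Let $Y=\mathbb Z_{11}\cup\{\infty\}$, $Q=\{1,3,4,5,9\}$ and $R_i=(Q+i)\cup\{\infty\}$ for $i\in\mathbb Z_{11}$. Up to sign the differences of pairs of $Q$ are: $3-1$ and $5-3$ give $2$; $4-1$ and $1-9$ give $3$; $5-1$ and $9-5$ give $4$; $4-3$ and $5-4$ give $1$; $9-4$ and $3-9$ give $5$. So every nonzero residue is a difference exactly twice, $Q$ is an $(11,5,2)$ difference set, and $|R_i\cap R_j|=2+1=3$ for $i\ne j$. For instance $R_0\cap R_1=\{1,3,4,5,9,\infty\}\cap\{2,4,5,6,10,\infty\}=\{4,5,\infty\}$.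

Call the $22$ six-element sets $R_i,R_i^c$ *blocks*, and let $\mathcal S$ be the set of the $11$ splits $\{R_i,R_i^c\}$. Since $6-3=3$ and $12-(6+6-3)=3$, two blocks from different splits meet in exactly $3$ points.

- **(P1)** *Every pair of points is separated by exactly $6$ splits of $\mathcal S$, and lies in exactly $5$ blocks.* The $\pm1$-vectors of the $R_i$ and the all-ones vector are pairwise orthogonal: $R_i$ has six points, and $R_i,R_j$ agree on $3+3=6$ points. So they are the rows of a $12\times12$ Hadamard matrix, whose columns are then orthogonal as well. For two points this says $1+\#(\text{not separating})-\#(\text{separating})=0$; the total is $11$, so the numbers are $5$ and $6$. A split that does not separate the pair gives one block containing it.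
- **(P2)** *Every $3$-set lies in exactly two blocks.* Let $s$ splits have the $3$-set on one side. Each of the other $11-s$ splits separates exactly two of its three pairs, so $3\cdot6=2(11-s)$ and $s=2$.
- **(P3)** *A $4$-set lies in at most one block.* Distinct blocks meet in at most $3$ points.

By (P1), for any weights $v$,
$$\sum_{J\in\mathcal S}\mathrm{cut}_v(J)=6\sum_{\{i,j\}}v_{ij}=3\sum_{i\in Y}\mathrm{cut}_v(\{i\}).\tag{7}$$
We want an F-nef $\beta$ that violates the corresponding inequality, so that $\sum_{J\in\mathcal S}\beta(J)<3\sum_i\beta(\{i\})$.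

**Blocks alone are not enough.** Let $s(J)=\min(|J|,12-|J|)$, and try $\beta=11s-2\alpha$ with $\alpha=A$ on blocks and $0$ elsewhere. The violation needs $11(66-2A)<3\cdot132$, that is, $A>15$. Now take a block $R$ and a partition of type $(1,1,5,5)$ with $P_1P_3=R$. Then $E_s=0+6+6+2-12=2$, directly from the sizes, and $P_2P_3$ is not a block, because it meets $R$ in $5$ points. So $E_\beta=22-2A$, and F-nefness requires $A\le11$. This is where the attempt stops.

The remedy is to make $\alpha$ positive on five-element subsets of blocks also, since these enter $E_\alpha$ with a minus sign when they are parts. Call a $5$-set *good* if it lies in a block (unique, by (P3)). Call a $6$-set *near* if it is not a block but contains a good $5$-set. Suppose $\alpha$ is $A$ on blocks, $x$ on good $5$-sets, $y$ on near sets. The following conditions are then forced.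

- A near set $U$ as $P_4^c$, of type $(1,1,4,6)$ with $P_2P_3$ good, has $E_s=0$ and $E_\alpha=x-y$. So $y\ge x$.
- Type $(1,3,3,5)$ with $P_2P_3$ a block has $E_s=2$, $E_\alpha=A-x$. So $A-x\le11$.
- Type $(2,3,3,4)$ with $P_2P_3$ a block and $P_1P_2$ good has $E_s=4$, and $E_\alpha\ge A+x$. So $A+x\le22$.
- Type $(3,3,3,3)$ with $P_1P_2,P_1P_3$ blocks has $E_s=6$, and $E_\alpha\ge2A$. So $2A\le33$.

With $A>15$ an integer this leaves $A=16$ and $x\in\{5,6\}$. We take $x=y=5$, and prove that it works.

Two facts make the definition consistent and usable. *The complement of a near set is near:* if $V$ is near with good subset $F\subset R$, $R$ a block, then $|V\cap R|=5$, $|V\cup R|=7$, so $|V^c\cap R^c|=5$; and $V^c$ is not a block. *A $6$-set that is not a block contains at most one good $5$-set:* two of them meet in $4$ points, so by (P3) they lie in one and the same block, which contains their union, the whole $6$-set.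

Define the split function $\alpha$ through the side of size $\le6$: $\alpha=0$ on sizes $\le4$; $\alpha=5$ on good and $0$ on other $5$-sets; $\alpha=16,5,0$ on blocks, near sets and other $6$-sets respectively. Put
$$\beta=11\,s-2\alpha .$$

**Lemma 2.** $\beta$ is F-nef, and $\sum_{J\in\mathcal S}\beta(J)-3\sum_{i\in Y}\beta(\{i\})=11\cdot34-3\cdot132=-22$.

*Proof.* The second statement holds because $\beta(R_i)=66-32=34$ and $\beta(\{i\})=11$. For F-nefness order the parts so that $p_1\le p_2\le p_3\le p_4$.

**Step 1: the value of $E_s$.** This step turns F-nefness into an upper bound for $E_\alpha$. If $p_4\ge6$, all values of $s$ that occur are sizes of subsets of $P_1P_2P_3$, so $E_s=2(p_1+p_2+p_3)-(p_1+p_2+p_3)-(p_1+p_2+p_3)=0$. If $p_4\le6$, then $p_1+p_2\le p_3+p_4$ and $p_1+p_3\le p_2+p_4$ give $p_1+p_2,\,p_1+p_3\le6$, so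
$$E_s=(p_1+p_2)+(p_1+p_3)+\min(p_1+p_4,\,p_2+p_3)-12=\min(2p_1,\,12-2p_4).$$
Since $E_\beta=11E_s-2E_\alpha$, we must show: $E_\alpha\le0$ if $p_4\ge6$, and $E_\alpha\le11\min(p_1,6-p_4)$ if $p_4\le5$. Recall $E_\alpha=\alpha(P_1P_2)+\alpha(P_1P_3)+\alpha(P_1P_4)-\sum\alpha(P_i)$, that $\alpha\ge0$, and that $\alpha(P_1P_4)=\alpha(P_2P_3)$.

**Step 2: $p_4\ge7$.** Here $p_1+p_2+p_3\le5$, so $P_1P_2,P_1P_3,P_2P_3$ have size $\le4$ and $E_\alpha\le0$.

**Step 3: $p_4=6$.** Let $U=P_4^c=P_1P_2P_3$. The parts $P_1,P_2,P_3$ have size $\le4$, so $E_\alpha=\sum_{i\le3}\alpha(U\setminus P_i)-\alpha(U)$. A nonzero term in the sum requires $|P_i|=1$ and $U\setminus P_i$ good, and at most two of $P_1,P_2,P_3$ are singletons because the sizes sum to $6$ and none exceeds $4$. If $U$ is a block, $E_\alpha\le10-16<0$. Otherwise $U$ contains at most one good $5$-set. If it contains one, $U$ is near and $E_\alpha\le5-5=0$; if none, $E_\alpha\le0$.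

**Step 4: $p_4=5$, bound $11$.** The other sizes sum to $7$, which leaves four types.

- $(2,2,3,5)$: the pair splits have sizes $4,5,5$, so $E_\alpha\le10$.
- $(1,3,3,5)$: the pair splits have sizes $4,4$, and $P_2P_3$ of size $6$. If $P_2P_3$ is a block, so is its complement $P_1P_4$; hence $P_4$ is good and $E_\alpha=16-5=11$. Otherwise $E_\alpha\le5$.
- $(1,2,4,5)$: $E_\alpha=\alpha(P_1P_3)+\alpha(P_2P_3)-\alpha(P_4)$. If $P_2P_3$ is a block, so is $P_1P_4$, so $\alpha(P_4)=5$. Also $P_1P_3$ is not good: a block containing it contains the $4$-set $P_3$, so by (P3) it is $P_2P_3$, which does not contain $P_1$. So $E_\alpha=16-5=11$. If $P_2P_3$ is not a block, $E_\alpha\le5+5=10$.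
- $(1,1,5,5)$: $E_\alpha=\alpha(P_1P_3)+\alpha(P_2P_3)-\alpha(P_3)-\alpha(P_4)$. The sets $P_1P_3$ and $P_2P_3$ meet in $5$ points, so they are not both blocks. If $P_1P_3$ is a block, so is $P_2P_4$; then $P_3,P_4$ are good, $P_2P_3$ is near, and $E_\alpha=16+5-10=11$. If $P_2P_3$ is a block, exchange $P_1$ and $P_2$. If neither is a block, $E_\alpha\le10$.

**Step 5: $p_4=4$.** The other sizes sum to $8$ and are at most $4$, which leaves three types.

- $(1,3,4,4)$, bound $11$: the pair splits have sizes $4,5,5$, so $E_\alpha\le10$.
- $(2,2,4,4)$, bound $22$: $\alpha(P_1P_2)=0$. The $6$-sets $P_1P_3$ and $P_1P_4$ meet in $2$ points, while two distinct blocks meet in $0$ or $3$ points. So they are not both blocks, and $E_\alpha\le16+5=21$.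
- $(2,3,3,4)$, bound $22$: here $E_\alpha=\alpha(P_1P_2)+\alpha(P_1P_3)+\alpha(P_2P_3)$ with the first two of size $5$. If $R=P_2P_3$ is not a block, $E_\alpha\le15$. Let $R$ be a block, and suppose that both $P_1P_2\subset R'$ and $P_1P_3\subset R''$ with $R',R''$ blocks. Since $P_1\cap R=\emptyset$, both differ from $R$. Also $R'\ne R^c$ because $P_2\subset R'\cap R$. So $|R'\cap R|=3$, hence $R'\cap R=P_2$ and $P_3\subset R'^c$. The blocks $R$ and $R'^c$ are distinct and contain $P_3$; by (P2) they are the only ones. Hence $R''=R'^c$, which contradicts $P_1\subset R'\cap R''$. So at most one of the two $5$-sets is good, and $E_\alpha\le16+5=21$.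

**Step 6: $(3,3,3,3)$, bound $33$.** By (P2) the set $P_1$ lies in exactly two blocks, so $P_1P_2,P_1P_3,P_1P_4$ are not all blocks. Suppose two are, say $P_1P_2$ and $P_1P_3$. We claim that $P_1P_4$ is not near. A good $5$-subset of $P_1P_4$ would contain $P_1$ or $P_4$ and meet both. But the only blocks containing $P_1$ are $P_1P_2,P_1P_3$, which are disjoint from $P_4$, and the only blocks containing $P_4$ are the complements $P_3P_4,P_2P_4$, which are disjoint from $P_1$. So $E_\alpha=32$. With exactly one block, $E_\alpha\le16+5+5=26$, and with none $E_\alpha\le15$. $\square$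

## 5. Averaging over $S_{12}$ loses the sign

We now have an F-nef function on $12$ points that violates the inequality from (7), but it is not symmetric, and the conjecture is about symmetric divisors. The first thing a sensible person tries is to average: $\bar\beta(J)=\frac1{12!}\sum_{\sigma\in S_{12}}\beta(\sigma J)$ is again F-nef, and depends only on $|J|$. The violation disappears, however. There are $22\cdot6=132$ good $5$-sets. Each is contained in $6$ near sets (add a point other than the one that completes the block), and each near set contains exactly one, so there are $792$ near sets. Hence the average of $\alpha$ over the $924$ six-sets is $\frac{22\cdot16+792\cdot5}{924}=\frac{14}3$, and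
$$\bar\beta(J)=66-\tfrac{28}3=\tfrac{170}3\ (|J|=6),\qquad 11\cdot\tfrac{170}3-3\cdot132=\tfrac{682}3>0 .$$
No other symmetric function on $12$ points would do better, since for $n=12$ every $2D$ is $G$-base-point-free by the computer results quoted above.

The way past this point is not to average at all. A symmetric divisor $D_u$ on $\overline{\mathrm M}_{0,n}$ is a function $u$ of *sizes*. Restrict attention to a partition $[n]=\bigsqcup A_i$ with unequal sizes $x_i$ whose subset sums $x_J$ are all different. Then $J\mapsto u(x_J)$ can be any function of $J$, and $u$ can carry the nonsymmetric $\beta$. The price is that $E_u(p)\ge0$ must hold for *all* $p$, including those that have nothing to do with the $x_i$. The next section pays it, with $x_i=3^{i-1}$.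

## 6. Writing a split function into base-3 digits

**Theorem 3.** Let $r\ge3$, let $\beta$ be an integer-valued F-nef split function on $Y=[r]\cup\{\infty\}$, and let $x_i=3^{i-1}$ $(1\le i\le r)$, $m=\sum x_i=\frac{3^r-1}2$, $n\ge2m$, $x_\infty=n-m$, $x_J=\sum_{j\in J}x_j$. There is an integer-valued $u$ on $\{1,\dots,n-1\}$ with $u(y)=u(n-y)$ such that

1. $E_u\ge0$ for all $p$;
2. $(n-1)\mid u(1)$;
3. $J\mapsto u(x_J)-\beta(J)$ is a cut function on $Y$.

By (ii), meaning item 2, all coefficients $b_i$ of $D_u$ are integers, so $D_u$ is integral; by item 1 and Lemma 1(a) it is F-nef. Cut functions are invisible to $E$ and to the difference of the two sides of (7), so item 3 is as good as equality for our purposes.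

Let $H=\lfloor n/2\rfloor\ge m$. Call $y\in\{1,\dots,H\}$ *special* if $y=x_J$ for some $\emptyset\ne J\subseteq[r]$, that is, if its base-3 digits are $0$ or $1$ and vanish beyond position $r$ (position $i$ is the digit of $3^{i-1}$). Then $J=:\mathrm{supp}(y)$ is determined by $y$. A nonspecial $y$ has a digit $2$ or a nonzero digit at a position $>r$. For $r=3$ the special numbers are $1,3,4,9,10,12,13$.

**The direct definition and where it breaks.** Set $g_0(y)=\varphi(\mathrm{supp}\,y)$ on special $y$, where $\varphi$ is $\beta$ up to a cut function, and $g_0(y)=-K$ on nonspecial $y$, with $K$ large. When three special numbers have disjoint supports, $T_{g_0}=T_\varphi\le0$, as it should be. But there are triples such as these, valid because $8\le13\le H$: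
$$T_{g_0}(1,1,1)=\varphi(\{2\})+3K+3\varphi(\{1\}),\qquad T_{g_0}(1,1,6)=-K+3K+2\varphi(\{1\})-K=K+2\varphi(\{1\}).$$
In the first, $1+1+1$ has a carry: $2$ is nonspecial and $3$ is special. In the second, $6,2,7,8$ are all nonspecial; there is no carry, but the special numbers $1,1$ share a digit. For $K>2\max|\varphi|$ both values are positive, so F-nefness fails. We need a correction $\Psi$ that is a cut function on the special numbers, has $T_\Psi\le0$ everywhere, and has $T_\Psi<0$ when a carry or a shared digit occurs.

A quadratic polynomial without constant term has $T=0$ identically. Make it periodic, and $T$ becomes sensitive to residues that wrap around; wrapping modulo $3^j$ is exactly a carry. Here $\{t\}$ denotes the fractional part.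

**Lemma 4.** For $\theta\in\mathbb Q$ let $\psi_\theta(y)=-\{\theta y\}(1-\{\theta y\})$. Then $T_{\psi_\theta}(a,b,c)\le0$, with strict inequality if $\{\theta a\},\{\theta b\},\{\theta c\}>0$ and $1<\{\theta a\}+\{\theta b\}+\{\theta c\}<2$.

*Proof.* Let $\sigma_1,\sigma_2,\sigma_3\in[0,1)$ be the three fractional parts, $\Sigma$ their sum, and $\tau(t)=\{t\}(1-\{t\})$, which has period $1$. Write $t^+=\max(t,0)$. On $[0,3)$,
$$\tau(t)=t-t^2+2(t-1)^++2(t-2)^+ :$$
on $[1,2)$ the right side is $-t^2+3t-2=(t-1)(2-t)$, and on $[2,3)$ it is $-t^2+5t-6=(t-2)(3-t)$. The expression $T$ vanishes on $t$ and on $t^2$. Single residues are $<1$ and pair sums are $<2$, so $T_{\psi_\theta}=-2R$ with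
$$R=(\Sigma-1)^++(\Sigma-2)^+-(\sigma_1+\sigma_2-1)^+-(\sigma_1+\sigma_3-1)^+-(\sigma_2+\sigma_3-1)^+ .$$
If $\Sigma\le1$, all terms vanish and $R=0$. If $\Sigma\ge2$, every pair sum exceeds $1$, and $R=(2\Sigma-3)-(2\Sigma-3)=0$. Let $1<\Sigma<2$ and $z=\Sigma-1\in(0,1)$. Since $\sigma_1+\sigma_2-1=z-\sigma_3$ and so on, $R=z-\sum_i(z-\sigma_i)^+$. We distinguish how many $\sigma_i$ are $<z$:

- none: $R=z>0$;
- one, say $\sigma_3$: $R=\sigma_3$;
- two, say $\sigma_2,\sigma_3$: $R=\sigma_2+\sigma_3-z=1-\sigma_1>0$;
- all three: $R=\Sigma-2z=1-z>0$.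

So $R\ge0$, and $R>0$ when all $\sigma_i>0$. $\square$

With $\theta=\frac13$ the carry in $1+2+3$ is not detected: the residues are $\frac13,\frac23,0$, and $\Sigma=1$ gives $R=0$. A small shift of $\theta$ makes all residues positive and cures this. Multipliers $e=1$ and $e=2$ will catch carries and shared digits respectively.

**Definition (the correction).** Choose $\ell$ with $3^\ell>H$, put $\varepsilon=\frac1{2H}$, $\theta_{j,e}=(e+\varepsilon)/3^j$, and
$$\Psi=\sum_{j=1}^{\ell}\sum_{e=1}^{2}\psi_{\theta_{j,e}} .$$
For $\theta=\theta_{j,e}$, $q=3^j$ and $1\le y\le H$ we have $0<\varepsilon y\le\frac12$, so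
$$\{\theta y\}=\frac{(ey\bmod q)+\varepsilon y}{q}\in(0,1).\tag{8}$$

We say that the addition $a+b+c$ has a carry if in some position the three base-3 digits sum to at least $3$. This happens iff $(a\bmod3^j)+(b\bmod3^j)+(c\bmod3^j)\ge3^j$ for some $j\ge1$: a digit sum $\ge3$ at position $j$ gives a residue sum $\ge3\cdot3^{j-1}$, and if all digit sums are $\le2$ then every residue sum is $\le3^j-1$.

**Lemma 5.**

- (a) $J\mapsto\Psi(x_J)$, $\emptyset\ne J\subseteq[r]$, is a cut function.
- (b) $T_\Psi(a,b,c)\le0$ always.
- (c) If $a+b+c\le H$, one of $a,b,c$ is special, and $a+b+c$ has a carry, then $T_\Psi(a,b,c)<0$.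
- (d) If $a+b+c\le H$, there is no carry, and $a,b$ are special with a common $j\in\mathrm{supp}(a)\cap\mathrm{supp}(b)$, then $T_\Psi(a,b,c)<0$.

*Proof.* (a) Fix $\theta=\theta_{j,e}$, $q=3^j$, and put $\rho_i=\{\theta x_i\}$ for $i\le r$. In (8), $e\,3^{i-1}\bmod q$ is $0$ for $i>j$, and is $e\,3^{i-1}$ for $i\le j$ because $2\cdot3^{j-1}<q$. As $\sum_{i\le j}3^{i-1}=\frac{q-1}2$ and $\varepsilon m\le\frac12$,
$$\sum_{i\le r}\rho_i\le\frac{e(q-1)}{2q}+\frac{\varepsilon m}q\le\frac{q-1+\varepsilon m}q<1 .$$
So no wrapping occurs, and $\{\theta x_J\}=\sum_{i\in J}\rho_i$. With $\rho_\infty=1-\sum_{i\le r}\rho_i$ we get $\psi_\theta(x_J)=-\big(\sum_{i\in J}\rho_i\big)\big(\sum_{i\notin J}\rho_i\big)$, where $i\notin J$ ranges over $Y\setminus J$. This is the cut function with rational weights $v_{ij}=-\rho_i\rho_j$. Sum over $j,e$.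

(b) Sum Lemma 4 over all $\theta_{j,e}$. For (c) and (d) it is therefore enough to find one $\theta_{j,e}$ with strict inequality.

(c) Say $a$ is special. Let $j$ be least with $(a\bmod3^j)+(b\bmod3^j)+(c\bmod3^j)\ge3^j$. This sum is at most $a+b+c<3^\ell$, so $j\le\ell$. By minimality the residues mod $3^{j-1}$ sum to at most $3^{j-1}-1$ (for $j=1$ they are $0$). The digits at position $j$ sum to at most $1+2+2=5$, since $a$ has digits $0,1$ only. So with $q=3^j$ the residues mod $q$ have sum in $[q,\,5\cdot3^{j-1}+3^{j-1}-1]=[q,2q-1]$. Take $e=1$. By (8) the three fractional parts are positive, and their sum is $\frac1q$ times a number in $[q,2q-1]$ plus $\frac{\varepsilon(a+b+c)}q\in\big(0,\frac1{2q}\big]$. So it lies in $(1,2)$, and Lemma 4 gives strict inequality.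

(d) Since $3^{j-1}\le a\le H<3^\ell$, we have $j\le\ell$. Let $q=3^j$ and let $a',b',c'$ be the residues mod $q$. Without carry the digits at position $j$ sum to at most $2$; those of $a$ and $b$ are $1$, so that of $c$ is $0$. Hence $c'<3^{j-1}$ and $2c'<q$. Since $a,b$ have digits $0,1$, $a',b'\le\frac{q-1}2$, so $2a',2b'<q$. Finally $a'+b'+c'\le q-1$, again because there is no carry. Take $e=2$. The residues of $2a,2b,2c$ mod $q$ are $2a',2b',2c'$, with sum at least $4\cdot3^{j-1}\ge q$ and at most $2q-2$. Adding $\varepsilon(a+b+c)\le\frac12$ and dividing by $q$, the sum of the three positive fractional parts lies in $(1,2)$. Lemma 4 applies. $\square$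

*Proof of Theorem 3.*

**Step 1: normalize $\beta$ by cut functions.** We want a function that is nonpositive and superadditive, so that the default value $-K$ fits. For $\emptyset\ne J\subseteq[r]$ let
$$\varphi(J)=\beta(J)-M_1|J|+M_2|J|^2 .$$
For disjoint nonempty $A,B\subseteq[r]$ the linear term is additive, and the quadratic term contributes $2M_2|A||B|$ to $\varphi(A\cup B)-\varphi(A)-\varphi(B)$. So choose the integer $M_2$ so large that
$$\varphi(A)+\varphi(B)\le\varphi(A\cup B)\quad\text{for disjoint nonempty }A,B,\tag{9}$$
and then the integer $M_1$ so large that $\varphi\le0$. This does not affect (9). On subsets of $[r]$ the function $|J|$ is the cut function of a star at $\infty$, and $|J|^2=(r+1)|J|-|J|(r+1-|J|)$ is then also a cut function. Hence $\varphi-\beta$ is a cut function, and $T_\varphi=T_\beta\le0$ on pairwise disjoint nonempty triples in $[r]$, by (6) and F-nefness.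

**Step 2: the provisional function.** Let $K\ge\max|\varphi|$ be an integer, and for $1\le y\le H$ let $g_0(y)=\varphi(\mathrm{supp}\,y)$ if $y$ is special and $g_0(y)=-K$ if not. So $-K\le g_0\le0$.

**Step 3: claim.** *If $a+b+c\le H$, then $T_{g_0}(a,b,c)\le0$ or $T_\Psi(a,b,c)<0$.* This says that $g_0$ fails only where $\Psi$ can repair it. We go through the cases.

- *None of $a,b,c$ is special.* Then $T_{g_0}\le g_0(a+b+c)+3K-3K\le0$.
- *One of them is special and there is a carry.* Then $T_\Psi<0$ by Lemma 5(c).
- *There is no carry, and two of them are special with intersecting supports.* Then $T_\Psi<0$ by Lemma 5(d).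
- *There is no carry, at least one is special, and the special ones have pairwise disjoint supports.* Without carries the digits of a partial sum are the sums of digits. So a digit $2$, or a nonzero digit beyond position $r$, persists, and a partial sum with a nonspecial summand is nonspecial. There are three subcases; let $A,B,C$ denote the supports of those of $a,b,c$ that are special.
  - *Three special:* all seven numbers are special with supports the unions, and $T_{g_0}=T_\varphi(A,B,C)\le0$.
  - *Exactly two special, say $a,b$:* $a+b$ is special with support $A\cup B$, and $c,a+c,b+c,a+b+c$ are nonspecial. So $T_{g_0}=-K-\varphi(A\cup B)+K+K+\varphi(A)+\varphi(B)-K\le0$ by (9).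
  - *Exactly one special, say $a$:* the other six numbers are nonspecial, so $T_{g_0}=-K+3K+\varphi(A)-2K=\varphi(A)\le0$.

**Step 4: add the correction.** There are finitely many triples with $a+b+c\le H$, and $\Psi$ takes rational values. By the claim and Lemma 5(b) there is a positive integer $M$ such that $M\Psi$ is integer-valued on $\{1,\dots,H\}$ and $g:=g_0+M\Psi$ satisfies
$$T_g(a,b,c)\le0\quad\text{whenever }a+b+c\le H .\tag{10}$$
Indeed, if $T_{g_0}\le0$, any $M$ works; if $T_\Psi<0$, a large $M$ works.

**Step 5: extend to all sizes.** Only partitions with one part $\ge n/2$ reduce to (10). A large multiple of $h(y)=\min(y,n-y)$ takes care of the others. Put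
$$u(y)=g(h(y))+L\,h(y),\qquad L\in\mathbb Z,\quad L\ge7\max|g|,\quad L\equiv-g(1)\bmod(n-1).$$
Then $u$ is integer-valued and symmetric, and $u(1)=g(1)+L$ is divisible by $n-1$. This is item 2.

**Step 6: item 1.** Let $p_1\le p_2\le p_3\le p_4$. If $p_4\ge n/2$, then $p_1+p_2+p_3=n-p_4\le H$, $h(p_4)=p_1+p_2+p_3$ and $h(p_1+p_4)=p_2+p_3$, while $h$ is the identity on the other arguments. The part $L\,h$ contributes $0$, and $E_u=-T_g(p_1,p_2,p_3)\ge0$ by (10). If $p_4<n/2$, then $p_1+p_2,\,p_1+p_3\le n/2$, because each is at most its complementary sum, and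
$$E_h=2p_1+p_2+p_3+\min(p_1+p_4,\,p_2+p_3)-n=\min(2p_1,\,n-2p_4)\ge1 .$$
The function $g\circ h$ enters $E_u$ in seven terms, so $E_u\ge L-7\max|g|\ge0$.

**Step 7: item 3.** For $\emptyset\ne J\subseteq[r]$ we have $x_J\le m\le n/2$, and $x_J$ is special with support $J$. So $u(x_J)=\varphi(J)+M\Psi(x_J)+Lx_J$. Here $\varphi-\beta$ is a cut function by Step 1, $\Psi(x_J)$ is one by Lemma 5(a), and $x_J$ is the cut function of the star at $\infty$ with weights $x_i$. For $J\ni\infty$ use complements: $x_{Y\setminus J}=n-x_J$ and $u$ is symmetric. $\square$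

## 7. The stratum $W$ and the proof of Theorem A

Apply Theorem 3 to the $\beta$ of Lemma 2, with $r=11$, $[11]$ identified with $\mathbb Z_{11}$, and any $n\ge2m=3^{11}-1$. Let $D=D_u$; it is integral, $S_n$-invariant and F-nef.

**Step 1: the stratum.** Partition $[n]$ into sets $A_i$, $i\in Y$, with $|A_i|=x_i$. Put $A_J=\bigcup_{j\in J}A_j$ and $W=\bigcap_{i:\,|A_i|\ge2}B_{A_i}$. The $A_i$ are pairwise disjoint, so $W$ is a nonempty closed boundary stratum on every fiber over $\mathrm{Spec}\,\mathbb Z$: generically, a central component with twelve special points. Only $x_1=1$ gives no divisor, since $x_2,\dots,x_{11}\ge3$ and $x_\infty\ge m$. So the codimension is $11$.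

**Step 2: transport the defect of $\beta$ to $\Phi$.** By Lemma 1(b), $\Phi(x_J)=2u(x_J)+\kappa\,x_J(n-x_J)$. The second term is a cut function in $J$, with weights $\kappa x_ix_j$. With item 3 of Theorem 3, $\Phi(x_J)=2\beta(J)+(\text{cut function})$. By (7) the cut function drops out, and Lemma 2 gives
$$\sum_{J\in\mathcal S}\Phi(x_J)-3\sum_{i\in Y}\Phi(x_i)=2\cdot(-22)=-44 .\tag{11}$$

**Step 3: the contradiction.** Let $t\ge1$, let $\Gamma$ be admissible for $tD$, and suppose $Z_\Gamma$ contains no $B_{A_i}$ with $|A_i|\ge2$. By (4), $\delta_\Gamma(A_i)=t\Phi(x_i)$ for all $i\in Y$ (automatically when $|A_i|=1$), and $\delta_\Gamma(A_J)\le t\Phi(x_J)$ for all $J$. Moreover $\delta_\Gamma(A_J)=\mathrm{cut}_v(J)$, with $v_{ij}$ the number of edges between $A_i$ and $A_j$. By (7) and (11),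
$$3t\sum_i\Phi(x_i)=3\sum_i\delta_\Gamma(A_i)=\sum_{J\in\mathcal S}\delta_\Gamma(A_J)\le t\sum_{J\in\mathcal S}\Phi(x_J)=3t\sum_i\Phi(x_i)-44t ,$$
which is impossible.

So for every admissible $\Gamma$ the divisor $Z_\Gamma$ contains some $B_{A_i}\supseteq W$. Hence $W$ lies in the base locus of $|tD|_G$ whenever $|tD|_G\ne\emptyset$, and $tD$ is never $G$-base-point-free. This proves Theorem A. $\blacksquare$

## 8. Restriction to strata, the F-conjecture, and boundary combinations

Theorem 3 holds for every integer-valued F-nef $\beta$, so it says something about arbitrary F-nef divisors. In this section we work over an algebraically closed field. We use three facts from Keel (Trans. AMS 330 (1992)):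

- $\mathrm{Pic}(\overline{\mathrm M}_{0,N})$ is generated by the boundary divisors.
- All relations among them are spanned by $\rho_{ij|kl}-\rho_{ik|jl}$, where $\rho_{ij|kl}$ is the sum of the $B_J$ whose split separates $\{i,j\}$ from $\{k,l\}$.
- $1$-cycles are generated by F-curves, and numerical and linear equivalence coincide.

For instance, on $\overline{\mathrm M}_{0,4}\cong\mathbb P^1$ the relations say that the three boundary points are equivalent.

**Definition (attaching maps).** For a partition $[n]=\bigsqcup_{i\in Y}A_i$ let $\iota:\overline{\mathrm M}_{0,Y}\to\overline{\mathrm M}_{0,n}$ attach a fixed $(|A_i|+1)$-pointed stable curve at the $i$-th marking whenever $|A_i|\ge2$.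

Three remarks on $\iota$. First, forgetting all but one marking of each $A_i$ contracts the attached curves, and gives a left inverse of $\iota$; so $\iota$ is a closed immersion. Second, suppose the attached curves are maximally degenerate. Each contributes $|A_i|-2$ nodes and one attaching node. So a general point of an F-curve, with $|Y|-4$ nodes, goes to a curve with $|Y|-4+\sum(|A_i|-1)=n-4$ nodes. Thus $\iota$ sends an F-curve of type $P$ to an F-curve with part sizes $x_{P_1},\dots,x_{P_4}$. Third, the class $\iota^*D$ does not depend on the attached curves: they vary in the irreducible family $\prod\overline{\mathrm M}_{0,|A_i|+1}$, degrees on curves are constant in the family, and numerical equivalence is linear equivalence.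

**Theorem B.** Let $N\ge4$ and $n\ge3^{N-1}-1$. For every integral F-nef divisor $\Delta$ on $\overline{\mathrm M}_{0,N}$ there are an integral $S_n$-invariant F-nef divisor $D$ on $\overline{\mathrm M}_{0,n}$ and an attaching map $\iota$ as above with $\iota^*D\sim\Delta$.

*Proof.* Write $\Delta=\sum_J\beta(J)B_J$ over splits with both sides of size $\ge2$, with $\beta(J)\in\mathbb Z$, and put $\beta(\{i\})=0$. The intersection numbers of Section 1 give $\Delta\cdot F_P=E_\beta(P)$ for an F-curve $F_P$ of type $P$, so $\beta$ is F-nef. Apply Theorem 3 with $r=N-1\ge3$, and take $\iota$ for sets $A_i$ of sizes $x_i$, with maximally degenerate curves attached. Then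
$$\iota^*D_u\cdot F_P=D_u\cdot\iota(F_P)=E_u(x_{P_1},\dots,x_{P_4})=E_\beta(P)=\Delta\cdot F_P ,\tag{12}$$
where the third equality holds because $u(x_J)-\beta(J)$ is a cut function. F-curves generate $1$-cycles, so $\iota^*D_u\sim\Delta$. $\square$

The F-conjecture for $\overline{\mathrm M}_{0,N}$ is the statement that every F-nef divisor on it is nef; the $S_n$-invariant F-conjecture is the same statement for $S_n$-invariant divisors.

**Corollary C.** (i) The $S_n$-invariant F-conjecture for all $n$ is equivalent to the F-conjecture for all $\overline{\mathrm M}_{0,N}$. (ii) "$2D$ is base-point-free for every integral $S_n$-invariant F-nef $D$, all $n$" is equivalent to "$2\Delta$ is base-point-free for every integral F-nef $\Delta$ on $\overline{\mathrm M}_{0,N}$, all $N$", and implies the full F-conjecture.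

*Proof.* Nefness and base-point-freeness pull back along $\iota$. So by Theorem B the symmetric statements imply the general ones; for $\mathbb Q$-divisors in (i), clear denominators first. The converses are special cases. For the last part of (ii): if $2\Delta$ is base-point-free then $\Delta$ is nef. $\square$

So the last clause of the conjecture, base-point-freeness of $2D$, is at least as hard as the full F-conjecture, and it is not settled here.

The obstruction in Theorem A is not special to graphs. It concerns all effective combinations of boundary divisors.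

**Theorem D.** For $D$ and $W$ of Theorem A and any $t\ge1$, every effective $\mathbb Q$-combination $E$ of boundary divisors with $E\equiv tD$ contains $W$ in its support.

*Proof.* Each $B_{A_i}$ with $|A_i|\ge2$ contains $W$. So suppose $E=\sum n_IB_I$, $n_I\ge0$, has none of these in its support; we derive a contradiction.

**Step 1: pull back $E$.** Use $\iota$ for the partition of Theorem A, with *smooth* pointed curves attached. The nodes of $\iota(C)$ are the attaching nodes, with splits $A_i|A_i^c$ where $|A_i|\ge2$, and the nodes of $C$, with splits of the form $A_J|A_J^c$. So if $I$ does not define a split $A_i|A_i^c$ with $|A_i|\ge2$, then $\iota^{-1}(B_I)$ is $B_J$ if $I$ or $I^c$ equals $A_J$, and is empty otherwise. In particular the image of $\iota$ is not contained in $B_I$, and $\iota^*B_I$ is an effective multiple of $B_J$ or zero. Hence $\iota^*E\equiv\sum_Jn'_JB_J$ with $n'_J\ge0$.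

**Step 2: pull back $D$.** Put $\beta'(J)=\beta(J)-|J|(12-|J|)$. It differs from $\beta$ by a cut function, so $E_{\beta'}=E_\beta$, and it vanishes on singletons because $11-11=0$. By the first three terms of (12), $\iota^*D\cdot F_P=E_\beta(P)=E_{\beta'}(P)=\big(\sum_J\beta'(J)B_J\big)\cdot F_P$ for all F-curves, where the sum runs over splits with both sides of size $\ge2$. So $\iota^*D\equiv\sum_J\beta'(J)B_J$.

**Step 3: a functional on classes.** Let $\Lambda(\nu)=\sum_{J\in\mathcal S}\nu(J)$ for $\sum_J\nu(J)B_J$. We show that $\Lambda$ kills Keel's relations, so that it depends only on the class. The value of $\Lambda$ on $\rho_{ij|kl}$ is the number of splits in $\mathcal S$ that separate $\{i,j\}$ from $\{k,l\}$, which is the number of blocks containing $i,j$ but neither $k$ nor $l$. Each pair lies in $5$ blocks by (P1), and each triple in $2$ by (P2). By inclusion–exclusion the number is $5-2-2+\lambda_{ijkl}$, where $\lambda_{ijkl}$ is the number of blocks containing $\{i,j,k,l\}$. This is symmetric in $i,j,k,l$, so $\Lambda(\rho_{ij|kl}-\rho_{ik|jl})=0$.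

**Step 4: conclude.** Since $\iota^*E\equiv t\,\iota^*D$, and numerical and linear equivalence coincide,
$$0\le\Lambda(n')=t\,\Lambda(\beta')=11t\,(34-36)=-22t<0 ,$$
a contradiction. $\square$

Steps 2–4 also show that the F-nef divisor $\sum_J\beta'(J)B_J$ on $\overline{\mathrm M}_{0,12}$ is not equivalent to any effective combination of boundary divisors. The first divisor with these properties is due to Pixton, Geom. Topol. 17 (2013); his result is not used here.
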